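\title{Virtual pure braid groups are residually torsion-free nilpotent}

\begin{abstract}
We prove that the virtual pure braid groups $vP_n$ and their upper variants $vP_n^+$ are residually torsion-free nilpotent for all $n$. Both belong to a family of groups $G_D(J)$ indexed by the equivalence relations $D$ on a finite set $J$, and we prove the result for the whole family. The tool is an extension theorem: if $N\rtimes C$ is finitely generated and residually torsion-free nilpotent, $F$ is free of finite rank, and the action of $C$ on $N$ extends to $N*F$ so that it is trivial on the abelianization modulo the image of $N$, then $(N*F)\rtimes C$ is residually torsion-free nilpotent. Every group $G_D(J)$ is built from the trivial group by finitely many extensions of this kind.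
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The groups}
For $n\ge 2$, the \emph{virtual pure braid group} $vP_n$ has generators $x_{ij}$ for $1\le i\ne j\le n$ and defining relations
\[
x_{ij}x_{ik}x_{jk}=x_{jk}x_{ik}x_{ij}\quad(i,j,k\text{ distinct}),\qquad
x_{ij}x_{kl}=x_{kl}x_{ij}\quad(i,j,k,l\text{ distinct}).
\]
Its \emph{upper variant} $vP_n^+$ has generators $x_{ij}$ for $1\le i<j\le n$ and defining relations
\[
x_{ij}x_{ik}x_{jk}=x_{jk}x_{ik}x_{ij}\quad(i<j<k),\qquad
x_{ij}x_{kl}=x_{kl}x_{ij}\quad(i,j,k,l\text{ distinct},\ i<j,\ k<l).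
\]
We put $vP_1=vP_1^+=1$, and we call the six-letter relations \emph{hexagon relations}.

These relations are those of the Yang--Baxter equation. Let $V$ be a vector space, let $R\in GL(V\otimes V)$, and let $R_{ij}$ be the operator on $V^{\otimes n}$ that acts as $R$ on the factors $i$ and $j$, taken in this order. Operators on disjoint pairs of factors commute. If $R_{12}R_{13}R_{23}=R_{23}R_{13}R_{12}$, then permuting the factors gives every hexagon relation, and $x_{ij}\mapsto R_{ij}$ is a representation of $vP_n$. We will see below that $vP_n^+$ is the quotient of $vP_n$ by the further relations $x_{ji}=x_{ij}^{-1}$, which correspond to the condition $R_{21}=R_{12}^{-1}$.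

\subsection*{The question}
A group $G$ is \emph{residually torsion-free nilpotent}, abbreviated RTFN, if for every $1\ne g\in G$ there are a torsion-free nilpotent group and a homomorphism from $G$ to it under which the image of $g$ is nontrivial. The property says that nothing is lost in passing from $G$ to its nilpotent quotients, even after their torsion is discarded. An RTFN group inherits two properties of torsion-free nilpotent groups: it is torsion-free, and its roots are unique, because $g^k=h^k$ with $k\ge1$ forces $g$ and $h$ to have the same image in every torsion-free nilpotent group.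

The first cases are $vP_2^+\cong\mathbb Z$, the free group $vP_2=\langle x_{12},x_{21}\rangle$, and $vP_3^+\cong\mathbb Z*\mathbb Z^2$. For the last isomorphism take the generators $x_{23}$, $c=x_{13}x_{23}$ and $t'=x_{23}^{-1}x_{12}$; the single relation $x_{12}x_{13}x_{23}=x_{23}x_{13}x_{12}$ becomes $t'c=ct'$. It is known that $vP_n$ and $vP_n^+$ are RTFN for $n\le3$, and that the pure braid groups $P_n$ are RTFN for all $n$. The problem, which comes from the paper of Suciu and Wang \cite{SW}, is to determine whether $vP_n$ and $vP_n^+$ are RTFN for $n\ge4$.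

These cases suggest a positive answer, and the first nilpotent quotient raises no objection: all defining relations become trivial on abelianizing, so the abelianizations are free abelian on the generators. But the property is not preserved by the simplest constructions.

\begin{example}\label{ex:klein}
The Klein bottle group $\langle t,c\mid ctc^{-1}=t^{-1}\rangle=\mathbb Z\rtimes\mathbb Z$ is a semidirect product of RTFN groups and is not RTFN. Indeed $c^2$ commutes with $t$, so $(tct^{-1})^2=c^2$, while $tct^{-1}\ne c$ because $c$ inverts $t$. Roots are not unique.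
\end{example}

What goes wrong is that $c$ acts on the abelianization of the normal subgroup with eigenvalue $-1$; to build nilpotent quotients of a semidirect product one wants a unipotent action. The obvious induction on $n$ does not provide one. Killing the generators $x_{1k}$ gives a splitting $vP_n^+=K\rtimes vP_{n-1}^+$. For $n=3$, map $vP_3^+$ to $\mathbb Z[\xi^{\pm1}]\rtimes\mathbb Z$, where the generator of $\mathbb Z$ acts as multiplication by $\xi$, by sending $x_{23}$ to that generator, $x_{13}$ to $1\in\mathbb Z[\xi^{\pm1}]$ and $x_{12}$ to $-1$; the hexagon relation is respected since the images of $x_{12}$ and $x_{13}$ cancel on both sides. The kernel $K$ maps onto $\mathbb Z[\xi^{\pm1}]$. So $K$ is not finitely generated, and no power of $x_{23}-1$ annihilates $K^{ab}$.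

\subsection*{The theorem}
The induction that works passes through groups between $vP_n^+$ and $vP_n$. Let $J$ be a finite set with an equivalence relation $D$, written $\sim$. Let $G_D(J)$ be the group with generators $x_{ij}$ for $i\ne j$ in $J$ and relations
\begin{itemize}
\item[(H)] $x_{ij}x_{ik}x_{jk}=x_{jk}x_{ik}x_{ij}$ for all distinct $i,j,k$; this relation is denoted $h(i,j,k)$;
\item[(Com)] $x_{ij}x_{kl}=x_{kl}x_{ij}$ for all distinct $i,j,k,l$;
\item[(Inv)] $x_{ij}x_{ji}=1$ whenever $i\not\sim j$.
\end{itemize}
If $D$ has a single class, there is no relation (Inv) and $G_D(J)=vP_n$ with $n=|J|$. The effect of (Inv) on the hexagon relations is the following: for distinct $i,j,k$,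
\begin{equation}\label{eq:swap}
\begin{array}{ll}
\text{if } x_{ji}=x_{ij}^{-1}, & \text{then } h(j,i,k)\iff h(i,j,k);\\[2pt]
\text{if } x_{kj}=x_{jk}^{-1}, & \text{then } h(i,k,j)\iff h(i,j,k).
\end{array}
\end{equation}
In the first case $h(j,i,k)$ reads $x_{ij}^{-1}x_{jk}x_{ik}=x_{ik}x_{jk}x_{ij}^{-1}$, and multiplying by $x_{ij}$ on both sides gives $x_{jk}x_{ik}x_{ij}=x_{ij}x_{ik}x_{jk}$. In the second case $h(i,k,j)$ reads $x_{ik}x_{ij}x_{jk}^{-1}=x_{jk}^{-1}x_{ij}x_{ik}$, and multiplying by $x_{jk}$ on both sides gives the same relation. Now let all classes of $D$ be singletons and $J=\{1,\dots,n\}$. The two swaps in \eqref{eq:swap} generate the symmetric group $S_3$, so the six orderings of a triple give one relation. Eliminating the generators $x_{ji}=x_{ij}^{-1}$ with $i<j$ yields $G_D(J)=vP_n^+$.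

\begin{theorem}\label{thm:main}
The group $G_D(J)$ is residually torsion-free nilpotent for every finite set $J$ and every equivalence relation $D$ on $J$. In particular, $vP_n$ and $vP_n^+$ are residually torsion-free nilpotent for all $n$.
\end{theorem}

So the answer is positive for all $n\ge4$. The map $vP_n^+\to vP_n$, $x_{ij}\mapsto x_{ij}$, is a section of the quotient map $vP_n\to vP_n^+$, so the statement for $vP_n$ contains the one for $vP_n^+$. The proof runs the other way: $vP_n^+$ comes first and is the base of an induction on $D$.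

\subsection*{The method}
Instead of analyzing the kernel $K$, we adjoin generators a few at a time. Each step starts from a finitely generated RTFN group with a splitting $H=N\rtimes C$ and produces a group $(N*F)\rtimes C$, where $F$ is free on the new generators and $C$ fixes them in the abelianization modulo $N$. Proposition~\ref{prop:ext} shows that the new group is RTFN, with no assumption on the size of $N$ or on the action of $C$ on $N^{ab}$. Section~\ref{sec:example} shows the argument for $vP_3^+$. Sections~\ref{sec:prelim} and~\ref{sec:ext} prove the proposition. In Section~\ref{sec:plus} we pass from $vP_{n-1}^+$ to $vP_n^+$ by adjoining $x_{1n},\dots,x_{12}$ one at a time, and in Section~\ref{sec:general} we remove the relations (Inv) one index at a time.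

\section{The method on $vP_3^+$}\label{sec:example}

We ignore the isomorphism with $\mathbb Z*\mathbb Z^2$, whose analogue breaks down for $n=4$ (Example~\ref{ex:four}), and treat $vP_3^+$ in the way that generalizes. Write $x=x_{23}$, $a=x_{13}$, $t=x_{12}$. The group is obtained from the free group $H=\langle x,a\rangle$ by adjoining $t$ with the relation $t(ax)=(xa)t$. Put $c=ax$. Then $H$ is free on $x$ and $c$, and $xa=xcx^{-1}$. Killing $x$ maps $H$ onto $\mathbb Z$, so $H=N\rtimes\langle c\rangle$, where $N$ is free on the elements $y_n=c^nxc^{-n}$, $n\in\mathbb Z$. The relation $tc=xcx^{-1}t$ can be solved for the conjugate of $t$ by $c$: it says $ctc^{-1}=cxc^{-1}x^{-1}t=y_1y_0^{-1}t$. Hence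
\[
vP_3^+=(N*\langle t\rangle)\rtimes\langle c\rangle,\qquad c\colon\ y_n\mapsto y_{n+1},\quad t\mapsto y_1y_0^{-1}t ,
\]
as one sees by eliminating the $y_n$ with $n\ne0$ from the presentation of the right-hand side.

Elements outside $N*\langle t\rangle$ are detected by the projection to $\langle c\rangle$. Take an element inside, say the commutator $w$ of $y_1y_0^{-1}$ and $t$. The action of $c$ on $N^{ab}$ is a shift, far from unipotent, and this stays so in every quotient of $N$ by a term of its own lower central series. The remedy is to truncate $N$ with the lower central series of $H$, in which commutators with $c$ also count.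

The image of $N$ in $H^{ab}=\mathbb Z^2$ is $N_2=\langle x\rangle$: all $y_n$ are identified, $c$ acts trivially on $N_2*\langle t\rangle$, and $w$ dies. One step further, the quotient of $H$ by the third term of its lower central series is the Heisenberg group $UT_3(\mathbb Z)$, with central element $z=cxc^{-1}x^{-1}$. The image of $N$ is $N_3=\langle x,z\rangle\cong\mathbb Z^2$, and $c$ acts on $L=N_3*\langle t\rangle$ by
\[
x\mapsto zx,\qquad z\mapsto z,\qquad t\mapsto zt .
\]
Now $w$ survives, as the commutator of $z$ and $t$, and $(c-1)^2$ annihilates $L^{ab}=\mathbb Z^3$. Two things remain. First, $L$ is a free product of a finitely generated torsion-free nilpotent group with a free group, and such a group is RTFN (Lemma~\ref{lem:freeprod}); so $w$ survives in a canonical torsion-free nilpotent quotient $L_d$ of $L$, on which $c$ still acts. Second, unipotence on $L^{ab}$ propagates to all layers of $L_d$, and this makes the semidirect product of $L_d$ with the image of $\langle c\rangle$ in $\mathrm{Aut}(L_d)$ torsion-free nilpotent. That group detects $w$.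

\section{Torsion-free nilpotent quotients}\label{sec:prelim}

\subsection*{Conventions and standard facts}
We write $[g,h]=ghg^{-1}h^{-1}$ and ${}^{g}h=ghg^{-1}$. The lower central series is $\gamma_1(G)=G$, $\gamma_{d+1}(G)=[G,\gamma_d(G)]$, and $G$ is nilpotent if $\gamma_d(G)=1$ for some $d$. In a semidirect product $N\rtimes C$ the action of $C$ on $N$ is conjugation. The following elementary facts are used.
\begin{itemize}
\item[(N1)] The torsion elements of a nilpotent group form a subgroup.
\item[(N2)] In a torsion-free nilpotent group, $g^k=h^k$ with $k\ge1$ implies $g=h$.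
\item[(N3)] A subgroup of a finitely generated nilpotent group is finitely generated.
\item[(N4)] For any group $G$, iterated commutators induce a surjection $(G^{ab})^{\otimes i}\to\gamma_i(G)/\gamma_{i+1}(G)$ that commutes with all automorphisms of $G$.
\item[(N5)] (Three subgroups lemma.) If $X,Y,Z\le G$ and a normal subgroup of $G$ contains $[[X,Z],Y]$ and $[[Y,Z],X]$, then it contains $[[X,Y],Z]$.
\item[(N6)] Every $1\ne w\in G_1*G_2$ is a \emph{reduced} product $g_1\cdots g_\ell$, $\ell\ge1$, of nontrivial elements (\emph{syllables}) taken alternately from $G_1$ and $G_2$, and every reduced product is nontrivial.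
\end{itemize}
Two theorems are used without proof.
\begin{itemize}
\item[(JH)] (Jennings, P.~Hall.) Every finitely generated torsion-free nilpotent group embeds in some group $UT_m(\mathbb Z)$ of upper triangular integer matrices with ones on the diagonal.
\item[(M)] (Magnus.) If $F$ is free on $f_1,\dots,f_r$, then $f_i\mapsto1+X_i$ embeds $F$ in the group of units of the ring $\mathbb Z\langle\langle X_1,\dots,X_r\rangle\rangle$ of noncommutative formal power series.
\end{itemize}

\subsection*{The series $\tau_d$}
The quotients $G/\gamma_d(G)$ may have torsion. To remove it, put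
\[
\tau_d(G)=\{g\in G: g^k\in\gamma_d(G)\text{ for some }k\ge1\}.
\]

\begin{lemma}\label{lem:tau}
Let $G$ be a group.
\begin{itemize}
\item[(a)] The $\tau_d(G)$ are characteristic subgroups with $G=\tau_1(G)\ge\tau_2(G)\ge\cdots$, and $G/\tau_d(G)$ is torsion-free with $\gamma_d(G/\tau_d(G))=1$.
\item[(b)] $G$ is RTFN if and only if $\bigcap_d\tau_d(G)=1$. In that case, for every finite set of nontrivial elements there is an $e\ge2$ such that none of them lies in $\tau_e(G)$.
\item[(c)] $\tau_d(G)/\tau_{d+1}(G)$ is torsion-free and central in $G/\tau_{d+1}(G)$.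
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $\tau_d(G)$ is the preimage of the set of torsion elements of the nilpotent group $G/\gamma_d(G)$, so it is a subgroup by (N1). It is characteristic, contains $\gamma_d(G)$, and decreases with $d$ because $\gamma_d(G)$ does. If $g^j\in\tau_d(G)$ with $j\ge1$, then $g^{jk}\in\gamma_d(G)$ for some $k\ge1$, so $g\in\tau_d(G)$.

(b) If the intersection is trivial, the quotients in (a) detect all nontrivial elements. Conversely, a homomorphism to a torsion-free group with $\gamma_d=1$ kills $\gamma_d(G)$ and hence $\tau_d(G)$, so an element detected by it is not in $\tau_d(G)$. The last statement holds because the series decreases.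

(c) The quotient is torsion-free as a subgroup of $G/\tau_{d+1}(G)$. Let $g^k\in\gamma_d(G)$ and $h\in G$. Then $(hgh^{-1})^k=[h,g^k]\,g^k$ with $[h,g^k]\in\gamma_{d+1}(G)\le\tau_{d+1}(G)$. By (N2) in $G/\tau_{d+1}(G)$, the elements $hgh^{-1}$ and $g$ are congruent modulo $\tau_{d+1}(G)$.
\end{proof}

Directly from the definition, subgroups of RTFN groups are RTFN.

\subsection*{Automorphisms that fix the layers of a finite series}
All torsion-free nilpotent quotients in this paper come from the next lemma, which generalizes the fact that unitriangular matrices over $\mathbb Q$ form a torsion-free nilpotent group.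

\begin{lemma}\label{lem:stab}
Let $S_0\ge S_1\ge\dots\ge S_\ell=1$ be normal subgroups of a group $S_0$. Let $\Gamma\le\mathrm{Aut}(S_0)$ preserve every $S_p$ and act trivially on every $S_p/S_{p+1}$. Then $\Gamma$ is nilpotent. If $S_0$ is torsion-free, so is $\Gamma$.
\end{lemma}

\begin{proof}
Put $S_p=1$ for $p\ge\ell$. Let $\Gamma_k$ be the subgroup of those $\sigma\in\Gamma$ that act trivially on $S_p/S_{p+k}$ for all $p$. Then $\Gamma_1=\Gamma$, and $\Gamma_\ell=1$ by taking $p=0$. In the group $S_0\rtimes\Gamma$ every $S_p$ is normal, and $[\sigma,x]=\sigma(x)x^{-1}$ for $\sigma\in\Gamma$, $x\in S_0$, so $\sigma\in\Gamma_k$ if and only if $[\sigma,S_p]\subset S_{p+k}$ for all $p$. Therefore $[[\Gamma_k,S_p],\Gamma_l]$ and $[[\Gamma_l,S_p],\Gamma_k]$ lie in $S_{p+k+l}$, and by (N5) so does $[[\Gamma_k,\Gamma_l],S_p]$. Thus $[\Gamma_k,\Gamma_l]\le\Gamma_{k+l}$. By induction $\gamma_k(\Gamma)\le\Gamma_k$, and $\gamma_\ell(\Gamma)=1$.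

Let $S_0$ be torsion-free and $1\ne\sigma\in\Gamma$. Let $p$ be the largest index such that $\sigma$ is nontrivial on $S_p$, and choose $x\in S_p$ with $\sigma(x)\ne x$. Then $\sigma(x)=xy$ with $1\ne y\in S_{p+1}$, and $\sigma(y)=y$. Hence $\sigma^k(x)=xy^k\ne x$ for all $k\ge1$, and $\sigma$ has infinite order.
\end{proof}

\subsection*{Free products with a free group}
The next lemma is a case of a theorem of Mal'cev. By (JH) and (M), each factor maps to a group $1+\mathfrak n$, where $\mathfrak n$ is a nilpotent algebra graded in positive degrees. We let both factors act on one graded vector space, spanned by alternating tensors that imitate the reduced words of the free product.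

\begin{lemma}\label{lem:freeprod}
If $T$ is a finitely generated torsion-free nilpotent group and $F$ is free of finite rank, then $T*F$ is RTFN.
\end{lemma}

\begin{proof}
Let $w=g_1\cdots g_\ell$ be a reduced product in $T*F$, $\ell\ge1$. By (JH) we may assume $T\le1+\mathfrak a$, where $\mathfrak a$ is the algebra of strictly upper triangular $m\times m$ matrices over $\mathbb Q$. It is graded, with the matrix unit $E_{ab}$ in degree $b-a>0$. Let $F$ be free on $f_1,\dots,f_r$, and let $\mathfrak b$ be the algebra of noncommutative polynomials over $\mathbb Q$ in $X_1,\dots,X_r$ without constant term, modulo terms of degree $\ge q$, graded by degree. Since $\mathfrak b$ is nilpotent, $1+\mathfrak b$ is a group, and $f_i\mapsto1+X_i$ defines a homomorphism $F\to1+\mathfrak b$. By (M), for $q$ large it is nontrivial on each of the finitely many $F$-syllables of $w$. Fix such a $q$. Each syllable $g_i$ now determines a nonzero element $g_i-1$ of $\mathfrak a$ or of $\mathfrak b$.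

Let $V$ be the direct sum of $\mathbb Q$, said to have length $0$, and of all alternating tensor products $\mathfrak a\otimes\mathfrak b\otimes\mathfrak a\otimes\cdots$ and $\mathfrak b\otimes\mathfrak a\otimes\mathfrak b\otimes\cdots$ over $\mathbb Q$ of finite length $\ge1$. Grade $V$ by total degree. Let $W_{\mathfrak b}$ be the sum of $\mathbb Q$ and of the products that begin with $\mathfrak b$. Then $\mathfrak a\otimes W_{\mathfrak b}$ is the sum of the products that begin with $\mathfrak a$, so $V=(\mathbb Q\oplus\mathfrak a)\otimes W_{\mathfrak b}$, and the unital algebra $\mathbb Q\oplus\mathfrak a$ acts on $V$ by left multiplication in the first factor. Exchanging $\mathfrak a$ and $\mathfrak b$, the algebra $\mathbb Q\oplus\mathfrak b$ acts on $V=(\mathbb Q\oplus\mathfrak b)\otimes W_{\mathfrak a}$. So $T$ and $F$, and therefore $T*F$, act linearly on $V$. Homogeneous elements of $\mathfrak a$ and $\mathfrak b$ of degree $k$ raise the degree by $k\ge1$. Hence $T*F$ preserves each $V_{\ge p}$, the sum of the parts of degree $\ge p$, and acts trivially on $V_{\ge p}/V_{\ge p+1}$.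

We use the length to show that $w\cdot1\ne1$. A syllable $g$ sends a tensor that begins with its own algebra to a tensor of the same length, and it sends an element $v$ of any other summand to $v+(g-1)\otimes v$. We claim that $g_i\cdots g_\ell\cdot1$ has components only of length $\le\ell-i+1$, and that its component of length $\ell-i+1$ is $(g_i-1)\otimes\cdots\otimes(g_\ell-1)$. For $i=\ell$ we have $g_\ell\cdot1=1+(g_\ell-1)$. If the claim holds for $i$, apply $g_{i-1}$: the length grows by at most one, so only the top component can contribute to length $\ell-i+2$; it begins with the algebra of $g_i$, which is not that of $g_{i-1}$, and it contributes $(g_{i-1}-1)\otimes\cdots\otimes(g_\ell-1)$. For $i=1$, the component of $w\cdot1$ of length $\ell\ge1$ is a tensor product of nonzero vectors over a field, so it is nonzero.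

The nonzero vector $w\cdot1-1$ has finitely many homogeneous components, so it is not in $V_{\ge k}$ for $k$ large, and $w$ acts nontrivially on $V/V_{\ge k}$. Apply Lemma~\ref{lem:stab} to the torsion-free additive group $V/V_{\ge k}$ and its subgroups $V_{\ge p}/V_{\ge k}$, $0\le p\le k$: the image of $T*F$ in $\mathrm{Aut}(V/V_{\ge k})$ is torsion-free nilpotent.
\end{proof}

\section{The extension theorem}\label{sec:ext}

\subsection*{Unipotent modules}
Let $C$ be a group and $I\subset\mathbb ZC$ the augmentation ideal. It is additively spanned by the elements $c-1$, so $I^m$ is additively spanned by the products $(c_1-1)\cdots(c_m-1)$. A $C$-module $V$ is \emph{unipotent} if $I^mV=0$ for some $m$. Then $V\ge IV\ge\dots\ge I^mV=0$ is a finite series of submodules with trivial action on the quotients. Quotients of unipotent modules are unipotent.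

\begin{lemma}\label{lem:unip}
\begin{itemize}
\item[(a)] If $V$ and $W$ are unipotent, so is $V\otimes_{\mathbb Z}W$ with the diagonal action.
\item[(b)] If $A$ is a torsion-free $C$-module and every element of $A$ has a positive multiple in a unipotent submodule $A'$, then $A$ is unipotent.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $I^mV=0$ and $I^{m'}W=0$. Let $T_k$ be the sum of the images of $I^pV\otimes I^{p'}W$ in $V\otimes W$ over all $p+p'=k$. Then $T_0=V\otimes W$, $T_{k+1}\subset T_k$, and $T_{m+m'-1}=0$ since $p+p'=m+m'-1$ forces $p\ge m$ or $p'\ge m'$. The identity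
\[
(c-1)(v\otimes w)=(c-1)v\otimes w+v\otimes(c-1)w+(c-1)v\otimes(c-1)w
\]
gives $IT_k\subset T_{k+1}+T_{k+2}=T_{k+1}$. So $I^{m+m'-1}(V\otimes W)=0$.

(b) Let $I^mA'=0$, $x\in A$, $\lambda\in I^m$, and $kx\in A'$ with $k\ge1$. Then $k(\lambda x)=\lambda(kx)=0$, so $\lambda x=0$.
\end{proof}

\subsection*{Adjoining a free factor}
For groups $N$ and $F$ we have $(N*F)^{ab}=N^{ab}\oplus F^{ab}$, so $(N*F)^{ab}/\mathrm{im}(N)\cong F^{ab}$.

\begin{proposition}\label{prop:ext}
Let $H=N\rtimes C$ be a finitely generated RTFN group and $F$ a free group of finite rank $r$. Suppose that $C$ acts on $N*F$ by automorphisms, extending its action on $N$, and acts trivially on $(N*F)^{ab}/\mathrm{im}(N)\cong\mathbb Z^r$. Then $G=(N*F)\rtimes C$ is RTFN.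
\end{proposition}

\begin{proof}
Let $1\ne g=wc$ with $w\in N*F$ and $c\in C$. If $c\ne1$, project $G$ onto $C$, which is RTFN as a subgroup of $H$. So let $g=w\ne1$.

\emph{Step 1: truncation.} We replace $N$ by a quotient to which Lemma~\ref{lem:freeprod} applies. By Lemma~\ref{lem:tau}(b), applied to $H$, there is $e\ge2$ such that no $N$-syllable of a reduced product for $w$ lies in $\tau_e(H)$. Put $M=N\cap\tau_e(H)$ and $N_e=N/M$. The group $N_e$ embeds in $H/\tau_e(H)$, which is finitely generated torsion-free nilpotent, so $N_e$ has the same properties by (N3). Since $M$ is normal in $H$, it is $C$-invariant, and so is its normal closure in $N*F$. The quotient of $N*F$ by this normal closure is $L=N_e*F$. So $C$ acts on $L$, and there is a homomorphism $G\to L\rtimes C$. By the choice of $e$ the image of $w$ in $L$ is still a reduced product, hence nontrivial by (N6). By Lemmas~\ref{lem:freeprod} and~\ref{lem:tau}(b) there is $d$ such that $w$ has nontrivial image in $L_d=L/\tau_d(L)$. Since $\tau_d(L)$ is characteristic, $C$ acts on $L_d$.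

\emph{Step 2: unipotence.} For $x\in N$ and $c\in C$, the element $c-1$ sends the class of $x$ in $N_e^{ab}$ to the class of $cxc^{-1}x^{-1}=[c,x]$. So $(c_1-1)\cdots(c_{e-1}-1)$ sends it to the class of $[c_1,[c_2,\dots,[c_{e-1},x]\dots]]$. This element lies in $N\cap\gamma_e(H)\le M$, so $I^{e-1}N_e^{ab}=0$. By hypothesis $C$ acts trivially on $L^{ab}/N_e^{ab}=\mathbb Z^r$, that is, $IL^{ab}\subset N_e^{ab}$. Hence $I^eL^{ab}=0$. By Lemma~\ref{lem:unip}(a) and (N4), each $\gamma_i(L)/\gamma_{i+1}(L)$ is unipotent. Let $A_i=\tau_i(L)/\tau_{i+1}(L)$, a torsion-free abelian group by Lemma~\ref{lem:tau}(c). By the definition of $\tau_i$, every element of $A_i$ has a positive multiple in the image of $\gamma_i(L)/\gamma_{i+1}(L)\to A_i$. By Lemma~\ref{lem:unip}(b), $A_i$ is unipotent.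

\emph{Step 3: a nilpotent quotient.} Refine the series $\tau_i(L)/\tau_d(L)$, $1\le i\le d$, of $L_d$ by inserting between the $i$-th and the $(i+1)$-st terms the preimages of $IA_i\ge I^2A_i\ge\cdots$ down to $0$. This gives a finite series $L_d=S_0\ge S_1\ge\dots\ge S_\ell=1$ of $C$-invariant subgroups with $C$ trivial on every $S_p/S_{p+1}$. Two consecutive terms $S_p\ge S_{p+1}$ lie between $\tau_i(L)/\tau_d(L)$ and $\tau_{i+1}(L)/\tau_d(L)$ for some $i$, so Lemma~\ref{lem:tau}(c) gives $[L_d,S_p]\le S_{p+1}$; in particular the $S_p$ are normal in $L_d$.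

The group $C$ need not be nilpotent, but only its action on $L_d$ matters. Let $\bar C$ be the image of $C$ in $\mathrm{Aut}(L_d)$ and $\bar G=L_d\rtimes\bar C$. Since $L_d$ is torsion-free, $\bar C$ is torsion-free nilpotent by Lemma~\ref{lem:stab}. So $\bar G$ is torsion-free, as an extension of torsion-free groups, and $\gamma_k(\bar G)\le L_d=S_0$ for some $k$. Both $L_d$ and $\bar C$ centralize $S_p/S_{p+1}$, so $[\bar G,S_p]\le S_{p+1}$, and $\gamma_{k+\ell}(\bar G)=1$. The composite $G\to L\rtimes C\to\bar G$ maps $w$ to a nontrivial element of the torsion-free nilpotent group $\bar G$.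
\end{proof}

\begin{remark}
Finite generation of $H$ is used once, to make $N_e$ finitely generated so that (JH) applies; $N$ itself may be infinitely generated. That $H$ is RTFN, and not only $N$ and $C$, gives both the choice of $e$ and the unipotence of $N_e^{ab}$; it is necessary, since $H\le G$. The trivial action on $\mathbb Z^r$ gives $IL^{ab}\subset N_e^{ab}$. It cannot be dropped: Example~\ref{ex:klein} is the group $G$ for $N=1$, $C=\langle c\rangle$, $F=\langle t\rangle$.
\end{remark}

To apply the proposition we must recognize $(N*F)\rtimes C$ from a presentation. For a group $H$, new letters $f_p$ and relations $\mathcal R$, the symbol $\langle H,f_1,\dots,f_r\mid\mathcal R\rangle$ denotes the quotient of $H*F$ by $\mathcal R$, with $F$ free on the $f_p$.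

\begin{lemma}\label{lem:pres}
Let $H=N\rtimes C$, let $F$ be free on $f_1,\dots,f_r$, and let $(c,v)\mapsto c\cdot v$ be an action of $C$ on $N*F$ by automorphisms that extends its action on $N$. If $X$ generates $C$, then
\[
(N*F)\rtimes C\;\cong\;\langle H,f_1,\dots,f_r\mid cf_pc^{-1}=c\cdot f_p\ \ (c\in X,\ 1\le p\le r)\rangle .
\]
\end{lemma}

\begin{proof}
Let $E$ be the right-hand side. The relations hold in $G=(N*F)\rtimes C$, which contains $H$, so there is a natural map $E\to G$. Let $\varphi\colon H*F\to E$ be the quotient map, and let $C_0$ be the set of $c\in C$ with $\varphi(c\cdot v)=\varphi(c)\varphi(v)\varphi(c)^{-1}$ for all $v\in N*F$. For $c\in X$ both sides are homomorphisms in $v$ that agree on $N$ and on the $f_p$, so $X\subset C_0$. The set $C_0$ is closed under products, and under inverses as one sees on substituting $c^{-1}\cdot v$ for $v$. So $C_0=C$, and $wc\mapsto\varphi(w)\varphi(c)$ is a homomorphism $G\to E$. The two maps are mutually inverse on $H$ and on the $f_p$.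
\end{proof}

The case $r=1$ contains the following statement on HNN extensions: the associated subgroups are allowed to be any two complements of one normal subgroup, identified through the common quotient.

\begin{corollary}\label{cor:hnn}
Let $H$ be a finitely generated RTFN group, and let $f\colon H\to B$ and $\alpha,\beta\colon B\to H$ be homomorphisms with $f\alpha=f\beta=\mathrm{id}_B$. Then $E=\langle H,t\mid t\beta(u)=\alpha(u)t\ \ (u\in B)\rangle$ is RTFN.
\end{corollary}

\begin{proof}
Let $N=\ker f$ and $C=\beta(B)\cong B$. Then $H=N\rtimes C$. Put $\nu(u)=\alpha(u)\beta(u)^{-1}$, which lies in $N$ because $f\alpha=f\beta$. It satisfies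
\[
\nu(uv)=\alpha(u)\nu(v)\beta(u)^{-1}=\nu(u)\cdot\beta(u)\nu(v)\beta(u)^{-1}.
\]
Let $\beta(u)$ act on $N*\langle t\rangle$ as the endomorphism that is conjugation by $\beta(u)$ on $N$ and sends $t$ to $\nu(u)^{-1}t$. The identity acts trivially, and
\[
\beta(u)\cdot(\beta(v)\cdot t)=\beta(u)\nu(v)^{-1}\beta(u)^{-1}\,\nu(u)^{-1}t=\nu(uv)^{-1}t=\beta(uv)\cdot t .
\]
So this is an action of $C$, necessarily by automorphisms. The relation $\beta(u)t\beta(u)^{-1}=\nu(u)^{-1}t=\beta(u)\alpha(u)^{-1}t$ is equivalent to $t\beta(u)^{-1}=\alpha(u)^{-1}t$, that is, to $t\beta(u)=\alpha(u)t$. By Lemma~\ref{lem:pres} with $X=C$, we get $E\cong(N*\langle t\rangle)\rtimes C$. Since $\nu(u)\in N$, the group $C$ fixes the class of $t$ in $(N*\langle t\rangle)^{ab}/\mathrm{im}(N)$. Proposition~\ref{prop:ext} applies.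
\end{proof}

The common retraction $f$ is needed: the Klein bottle group is the HNN extension of $H=B=\mathbb Z$ with $\beta=\mathrm{id}$ and $\alpha=-\mathrm{id}$.

\section{The groups $vP_n^+$}\label{sec:plus}

\begin{proposition}\label{prop:plus}
The group $vP_n^+$ is RTFN for all $n\ge1$.
\end{proposition}

We write $a_k=x_{1k}$ and adjoin $a_n,a_{n-1},\dots,a_2$ in turn to the copy of $vP_{n-1}^+$ on the indices $2,\dots,n$. Every defining relation that contains $a_m$ has the form $a_mv=v'a_m$, so each step looks like an HNN extension with stable letter $a_m$. What has to be shown is that $v$ and $v'$ are the values of two homomorphisms $\beta$ and $\alpha$ with a common retraction. They will replace $x_{1k}$ by $x_{1k}x_{mk}$ and by $x_{mk}x_{1k}$: the index $1$ is doubled into the pair $1,m$, in the two possible orders.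

\begin{proof}
We use induction on $n$; the group $vP_1^+$ is trivial. Let $n\ge2$. For $1\le m\le n$ let $U_m$ be the group with generators $x_{ij}$ ($2\le i<j\le n$) and $a_k$ ($m<k\le n$), and relations
\begin{itemize}
\item[(R0)] the defining relations of $vP^+$ among the $x_{ij}$, $2\le i<j\le n$;
\item[(R1)] $a_ia_jx_{ij}=x_{ij}a_ja_i$ for $m<i<j\le n$;
\item[(R2)] $a_kx_{ij}=x_{ij}a_k$ for $k>m$ and $k\notin\{i,j\}$.
\end{itemize}
Then $U_1=vP_n^+$ with $a_k=x_{1k}$, and $U_n\cong vP_{n-1}^+$ is RTFN by induction. It suffices to show that for $2\le m\le n$, if $U_m$ is RTFN then so is $U_{m-1}$.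

Let $B$ be the group given by those generators and relations of $U_m$ that do not involve the index $m$; its generators are the $x_{ij}$ with $i,j\ne m$ and the $a_k$ with $k>m$. Killing the $x_{ij}$ with $m\in\{i,j\}$ defines a homomorphism $f\colon U_m\to B$. Indeed, in a hexagon relation (R0) that involves $m$, two of the three generators are killed and the relation becomes $x=x$; a commutation relation that involves $m$ becomes trivial; the other relations, among them all of (R1), hold in $B$. Define $\alpha,\beta\colon B\to U_m$ on generators by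
\[
\alpha(x_{ij})=\beta(x_{ij})=x_{ij},\qquad \beta(a_k)=a_kx_{mk},\qquad \alpha(a_k)=x_{mk}a_k .
\]
We check the relations of $B$. Those of type (R0) hold in $U_m$. Those of type (R2) are respected because both $a_k$ and $x_{mk}$ commute with $x_{ij}$ when $i,j\notin\{m,k\}$. For (R1) let $m<i<j$. By (R2), $x_{mi}$ commutes with $a_j$ and $x_{mj}$ commutes with $a_i$. Using this, the hexagon relation $x_{mi}x_{mj}x_{ij}=x_{ij}x_{mj}x_{mi}$ and (R1) in $U_m$, we find
\begin{align*}
a_ix_{mi}\,a_jx_{mj}\,x_{ij}&=a_ia_j\,x_{mi}x_{mj}x_{ij}=a_ia_jx_{ij}\,x_{mj}x_{mi}=x_{ij}a_ja_ix_{mj}x_{mi}=x_{ij}\,a_jx_{mj}\,a_ix_{mi},\\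
x_{mi}a_i\,x_{mj}a_j\,x_{ij}&=x_{mi}x_{mj}\,a_ia_jx_{ij}=x_{mi}x_{mj}x_{ij}\,a_ja_i=x_{ij}x_{mj}x_{mi}a_ja_i=x_{ij}\,x_{mj}a_j\,x_{mi}a_i .
\end{align*}
So $\beta$ and $\alpha$ are homomorphisms, and $f\alpha=f\beta=\mathrm{id}_B$ because $f(x_{mk})=1$.

The presentation of $U_{m-1}$ is that of $U_m$ with the new generator $a_m$ and the new relations $a_m(a_kx_{mk})=(x_{mk}a_k)a_m$ for $k>m$, from (R1), and $a_mx_{ij}=x_{ij}a_m$ for $i,j\ne m$, from (R2). These are the relations $a_m\beta(u)=\alpha(u)a_m$ for $u$ a generator of $B$. The set of $u\in B$ for which this relation holds is a subgroup, so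
\[
U_{m-1}=\langle U_m,a_m\mid a_m\beta(u)=\alpha(u)a_m\ \ (u\in B)\rangle .
\]
By Corollary~\ref{cor:hnn}, $U_{m-1}$ is RTFN.
\end{proof}

\begin{example}\label{ex:four}
For $n=3$ and $m=2$ this is the decomposition of Section~\ref{sec:example}. There $B=\langle a_3\rangle$ is cyclic and $\alpha$ is $\beta$ followed by conjugation by $x_{23}$, which is the source of the isomorphism with $\mathbb Z*\mathbb Z^2$. For $n=4$ the chain starts from $U_4\cong vP_3^+$ on the indices $2,3,4$. First $a_4$ is adjoined, commuting with $B=\langle x_{23}\rangle$. Then $a_3$ is adjoined with $B$ free on $x_{24},a_4$; it commutes with $x_{24}$ and conjugates $a_4x_{34}$ to $x_{34}a_4$. Conjugation by $x_{34}$ no longer carries $\beta$ to $\alpha$, because $x_{34}$ does not commute with $x_{24}$: under $U_4\cong\mathbb Z*\mathbb Z^2$ the elements $x_{34}$ and $x_{24}x_{34}$ lie in different factors, and $U_4$ is a retract of $U_3$. Finally $a_2$ is adjoined with $B=\langle x_{34},a_3,a_4\rangle\cong vP_3^+$.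
\end{example}

\section{Removing the relations (Inv)}\label{sec:general}

We prove Theorem~\ref{thm:main} by induction on the number of pairs $i\ne j$ with $i\sim j$. If there are none, then $G_D(J)\cong vP^+_{|J|}$ and Proposition~\ref{prop:plus} applies. Otherwise choose $s\in J$ whose class has more than one element, and let $D'$ be obtained from $D$ by making $\{s\}$ a class of its own. Then $D'$ has fewer such pairs, so $G_{D'}(J)$ is RTFN by induction. Put
\[
J'=J\setminus\{s\},\qquad \Sigma=\{i\in J': i\sim s\},\qquad Q=G_{D|_{J'}}(J').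
\]
From now on $i,j,k,l$ denote distinct elements of $J'$. The groups $G_D(J)$ and $G_{D'}(J)$ differ only in the relations $x_{is}=x_{si}^{-1}$ for $i\in\Sigma$. The plan is to take the failures of these relations as new free generators.

\subsection*{Presentations}
In $G_{D'}(J)$ put $a_i=x_{si}$, so that $x_{is}=a_i^{-1}$ for all $i\in J'$. The relation $h(s,i,j)$ and the relations (Com) that involve $s$ read
\begin{equation}\label{eq:a}
a_ia_jx_{ij}=x_{ij}a_ja_i,\qquad a_kx_{ij}=x_{ij}a_k .
\end{equation}
By \eqref{eq:swap}, $h(i,j,s)\iff h(i,s,j)\iff h(s,i,j)$. Since $D$ and $D'$ agree on $J'$, the group $G_{D'}(J)$ is presented by the generators and relations of $Q$, the generators $a_i$, and the relations \eqref{eq:a} for all distinct $i,j,k$. Killing the $a_i$ gives a retraction onto $Q$. With $K$ its kernel, $G_{D'}(J)=K\rtimes Q$ and $a_i\in K$. Put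
\[
u_{ij}=x_{ij}a_jx_{ij}^{-1}\in K .
\]
The first relation in \eqref{eq:a} says $x_{ij}a_ja_ix_{ij}^{-1}=a_ia_j$, or equivalently $x_{ij}a_ix_{ij}^{-1}=u_{ij}^{-1}a_ia_j$.

Let $F$ be the free group on letters $\omega_p$, $p\in\Sigma$. Put $\omega_i=1$ for $i\in J'\setminus\Sigma$, and $b_i=\omega_ia_i\in K*F$ for all $i\in J'$.

\begin{lemma}\label{lem:GD}
The group $G_D(J)$ is isomorphic to the quotient of $G_{D'}(J)*F$ by the relations
\begin{equation}\label{eq:conj}
x_{ij}\omega_ix_{ij}^{-1}=u_{ij}^{-1}\omega_iu_{ij},\qquad
x_{ij}\omega_jx_{ij}^{-1}=b_i\omega_jb_i^{-1},\qquad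
x_{ij}\omega_kx_{ij}^{-1}=\omega_k
\end{equation}
for all distinct $i,j,k\in J'$.
\end{lemma}

\begin{proof}
In $G_D(J)$ put $a_i=x_{si}$ and $\omega_i=x_{is}^{-1}x_{si}^{-1}$, so that $x_{is}^{-1}=\omega_ia_i=b_i$. Replace the generators $x_{is}$ by the $\omega_i$. The relations (Inv) that involve $s$ say $\omega_i=1$ for $i\notin\Sigma$; use them to eliminate these generators. The remaining relations are those of $Q$, the relations \eqref{eq:a}, which together present $G_{D'}(J)$, and the relations $h(i,s,j)$, $h(i,j,s)$ and $[b_k,x_{ij}]=1$. We show that, given \eqref{eq:a}, these three families are together equivalent to \eqref{eq:conj}. Write $x=x_{ij}$, $u=u_{ij}$.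

The relation $h(i,s,j)$ reads $b_i^{-1}xa_j=a_jxb_i^{-1}$, that is, $xa_jb_i=b_ia_jx$. The left side is $xa_j\omega_ia_i$, and the right side is $\omega_ia_ia_jx=\omega_ixa_ja_i$ by \eqref{eq:a}. So $h(i,s,j)$ says that $\omega_i$ commutes with $xa_j=ux$, which is the first relation of \eqref{eq:conj}.

The relation $h(i,j,s)$ reads $xb_i^{-1}b_j^{-1}=b_j^{-1}b_i^{-1}x$, that is, $xb_jb_ix^{-1}=b_ib_j$. Given the first relation of \eqref{eq:conj},
\[
xb_jb_ix^{-1}=(x\omega_jx^{-1})\cdot u\cdot u^{-1}\omega_iu\cdot u^{-1}a_ia_j=(x\omega_jx^{-1})\,b_ia_j ,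
\]
while $b_ib_j=b_i\omega_ja_j$. So $h(i,j,s)$ is then equivalent to the second relation of \eqref{eq:conj}.

Finally, $a_k$ commutes with $x$, so $[b_k,x]=1$ is equivalent to the third relation.
\end{proof}

Each relation in \eqref{eq:conj} is trivial when the conjugated $\omega$ equals $1$. The others express the conjugate of each free generator $\omega_p$ by each generator $x_{ij}$ of $Q$ as an element of $K*F$. This is the shape of the presentation in Lemma~\ref{lem:pres}. The difficulty is that these formulas must define an action of $Q$ on $K*F$; if they did not respect some relation of $Q$, then that relation would force new relations among $K$ and the $\omega_p$ in $G_D(J)$.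

\begin{example}
Let $J=\{1,2,3\}$ with classes $\{1,2\}$ and $\{3\}$, and $s=1$. Then $G_{D'}(J)=vP_3^+$, $\Sigma=\{2\}$, and $Q$ is infinite cyclic on $x=x_{23}=x_{32}^{-1}$. There are two nontrivial relations \eqref{eq:conj}. The pair $(i,j)=(2,3)$ says that $\omega_2$ commutes with $xa_3$. The pair $(i,j)=(3,2)$ gives $x^{-1}\omega_2x=a_3\omega_2a_3^{-1}$, which says the same. This agreement is the compatibility of the two formulas with the relation $x_{23}x_{32}=1$ of $Q$. When $\Sigma$ has two elements $i,j$, the conjugate $b_i\omega_jb_i^{-1}$ involves the other new generator $\omega_i$; for this reason the $\omega_p$ are adjoined all at once, and Proposition~\ref{prop:ext} is needed for arbitrary $r$.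
\end{example}

\subsection*{The action of $Q$ on $K*F$}
Define an endomorphism $\theta_{ij}$ of $K*F$ as conjugation by $x_{ij}$ in $K\rtimes Q$ on $K$, and by
\begin{equation}\label{eq:theta}
\theta_{ij}(\omega_i)=u_{ij}^{-1}\omega_iu_{ij},\qquad
\theta_{ij}(\omega_j)=b_i\omega_jb_i^{-1},\qquad
\theta_{ij}(\omega_k)=\omega_k
\end{equation}
on the basis of $F$. These formulas also hold, trivially, for an index outside $\Sigma$, so they may be used for all indices in $J'$. From \eqref{eq:a},
\begin{equation}\label{eq:thetaa}
\theta_{ij}(a_j)=u_{ij},\qquad \theta_{ij}(a_i)=u_{ij}^{-1}a_ia_j,\qquad \theta_{ij}(a_ja_i)=a_ia_j,\qquad \theta_{ij}(a_k)=a_k ,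
\end{equation}
and from \eqref{eq:theta} and \eqref{eq:thetaa},
\begin{equation}\label{eq:thetab}
\theta_{ij}(b_i)=u_{ij}^{-1}b_ia_j,\qquad \theta_{ij}(b_jb_i)=b_ib_j,\qquad \theta_{ij}(b_k)=b_k .
\end{equation}
Here $\theta_{ij}(b_i)=u_{ij}^{-1}\omega_iu_{ij}\cdot u_{ij}^{-1}a_ia_j$, and $\theta_{ij}(b_jb_i)=b_i\omega_jb_i^{-1}u_{ij}\cdot u_{ij}^{-1}b_ia_j=b_i\omega_ja_j$.

\begin{lemma}\label{lem:action}
The assignment $x_{ij}\mapsto\theta_{ij}$ defines an action of $Q$ on $K*F$ by automorphisms that extends the action of $Q$ on $K$.
\end{lemma}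

\begin{proof}
Products of maps are composites, the rightmost applied first.

\emph{Each $\theta_{ij}$ is an automorphism.} Let $\sigma_1$ be conjugation by $x_{ij}$ on $K$ and the identity on $F$. Let $\sigma_2$ fix $K$ and the $\omega_p$ with $p\ne i$, and send $\omega_i$ to $u_{ij}^{-1}\omega_iu_{ij}$. Let $\sigma_3$ fix $K$ and the $\omega_p$ with $p\ne j$, and send $\omega_j$ to $b_i\omega_jb_i^{-1}$. (If $i\notin\Sigma$ then $\sigma_2=\mathrm{id}$, and if $j\notin\Sigma$ then $\sigma_3=\mathrm{id}$.) The maps $\sigma_2$ and $\sigma_3$ conjugate one free generator by an element that they fix, so conjugating by the inverse element gives their inverses. All three maps are automorphisms, and $\theta_{ij}=\sigma_3\sigma_2\sigma_1$ on $K$ and on each $\omega_p$.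

It remains to check the relations of $Q$. On $K$ they hold, because conjugation in $K\rtimes Q$ is an action of $Q$. So we evaluate on the $\omega$'s, and we may use that the relations are already known on $K$.

\emph{Relation $h(i,j,k)$.} Let $\Lambda=\theta_{ij}\theta_{ik}\theta_{jk}$ and $\Lambda'=\theta_{jk}\theta_{ik}\theta_{ij}$, and let $q$ be their common restriction to $K$. Both fix $\omega_l$ for $l\notin\{i,j,k\}$.

For $\omega_i$, which $\theta_{jk}$ fixes: $\Lambda(\omega_i)=\theta_{ij}(u_{ik}^{-1}\omega_iu_{ik})=z^{-1}\omega_iz$ with $z=u_{ij}\theta_{ij}(u_{ik})$. Since $\theta_{ik}(a_j)=a_j$ and $\theta_{jk}(a_ka_j)=a_ja_k$,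
\[
z=\theta_{ij}\theta_{ik}(a_j)\,\theta_{ij}\theta_{ik}(a_k)=\theta_{ij}\theta_{ik}(a_ja_k)=\Lambda(a_ka_j)=q(a_ka_j).
\]
On the other side, $\theta_{ik}\theta_{ij}(\omega_i)=\theta_{ik}(u_{ij}^{-1}\omega_iu_{ij})=z'^{-1}\omega_iz'$ with $z'=u_{ik}\theta_{ik}(u_{ij})=\theta_{ik}\theta_{ij}(a_ka_j)$, because $\theta_{ij}(a_k)=a_k$. Hence $\Lambda'(\omega_i)=\theta_{jk}(z')^{-1}\omega_i\theta_{jk}(z')$ with $\theta_{jk}(z')=\Lambda'(a_ka_j)=q(a_ka_j)=z$.

For $\omega_j$, which $\theta_{ik}$ fixes: put $y=q(a_k)$. Then $\theta_{ij}\theta_{ik}(u_{jk})=\Lambda(a_k)=y$, so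
\[
\Lambda(\omega_j)=\theta_{ij}\theta_{ik}(u_{jk}^{-1}\omega_ju_{jk})={}^{y^{-1}b_i}\omega_j .
\]
Also $\theta_{jk}(u_{ik})=\theta_{jk}\theta_{ik}\theta_{ij}(a_k)=y$, and by \eqref{eq:thetab} and \eqref{eq:thetaa},
\[
\Lambda'(\omega_j)=\theta_{jk}\theta_{ik}\bigl({}^{b_i}\omega_j\bigr)=\theta_{jk}\bigl({}^{u_{ik}^{-1}b_ia_k}\omega_j\bigr)={}^{y^{-1}b_iu_{jk}}\bigl(u_{jk}^{-1}\omega_ju_{jk}\bigr)={}^{y^{-1}b_i}\omega_j .
\]

For $\omega_k$, which $\theta_{ij}$ fixes: by \eqref{eq:thetab},
\[
\Lambda(\omega_k)=\theta_{ij}\theta_{ik}\bigl({}^{b_j}\omega_k\bigr)=\theta_{ij}\bigl({}^{b_jb_i}\omega_k\bigr)={}^{b_ib_j}\omega_k,\qquad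
\Lambda'(\omega_k)=\theta_{jk}\bigl({}^{b_i}\omega_k\bigr)={}^{b_ib_j}\omega_k .
\]

\emph{Relation (Com) for $\theta_{ij}$ and $\theta_{kl}$.} The map $\theta_{kl}$ fixes $\omega_i$, $\omega_j$, $b_i$, and $\theta_{kl}(u_{ij})=\theta_{kl}\theta_{ij}(a_j)=\theta_{ij}\theta_{kl}(a_j)=u_{ij}$. So it fixes $\theta_{ij}(\omega_i)$ and $\theta_{ij}(\omega_j)$, and both composites send $\omega_i,\omega_j$ to $\theta_{ij}(\omega_i),\theta_{ij}(\omega_j)$. Exchanging $(i,j)$ and $(k,l)$ gives the same for $\omega_k,\omega_l$. The other $\omega$'s are fixed by both maps.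

\emph{Relation (Inv) for $i\not\sim j$.} If $i$ and $j$ were both in $\Sigma$, then $i\sim s\sim j$ would give $i\sim j$. So we can name the two indices $p$ and $r$ with $r\notin\Sigma$. Then $\omega_r=1$, $b_r=a_r$, and
\[
\theta_{pr}\theta_{rp}(\omega_p)=\theta_{pr}(a_r\omega_pa_r^{-1})=u_{pr}\cdot u_{pr}^{-1}\omega_pu_{pr}\cdot u_{pr}^{-1}=\omega_p .
\]
The other $\omega$'s are fixed by both maps, so $\theta_{pr}\theta_{rp}=\mathrm{id}$. Since both maps are automorphisms, also $\theta_{rp}\theta_{pr}=\mathrm{id}$.
\end{proof}

\begin{remark}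
In the proof of Lemma~\ref{lem:action}, transitivity of $\sim$ enters only in the last check, and the check fails without it. If $p,r\in\Sigma$, then $\theta_{pr}(b_r)=b_p\omega_rb_p^{-1}u_{pr}$, so $\theta_{pr}\theta_{rp}(\omega_p)$ is the conjugate of $\omega_p$ by $b_p\omega_rb_p^{-1}$. It differs from $\omega_p$: under the map $K*F\to F$ that kills $K$, equality would mean that $\omega_p$ commutes with $\omega_r$ in $F$.
\end{remark}

\subsection*{End of the proof of Theorem~\ref{thm:main}}
Apply Lemma~\ref{lem:pres} to $H=G_{D'}(J)=K\rtimes Q$, to the action of Lemma~\ref{lem:action}, and to the generating set $\{x_{ij}\}$ of $Q$. The relations $x_{ij}\omega_px_{ij}^{-1}=\theta_{ij}(\omega_p)$, $p\in\Sigma$, are exactly the nontrivial relations \eqref{eq:conj}. By Lemma~\ref{lem:GD},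
\[
G_D(J)\cong(K*F)\rtimes Q .
\]
The group $G_{D'}(J)$ is finitely generated, and it is RTFN by induction. By \eqref{eq:theta}, each generator of $Q$ sends each $\omega_p$ to a conjugate of $\omega_p$ in $K*F$, so $Q$ acts trivially on $(K*F)^{ab}/\mathrm{im}(K)$. By Proposition~\ref{prop:ext}, $G_D(J)$ is RTFN. This completes the induction. Taking $D$ with a single class gives $vP_n$, and taking $D$ with singleton classes gives $vP_n^+$. \qed

\begin{thebibliography}{9}

\bibitem{SW}
Alexander I. Suciu, He Wang, \emph{The pure braid groups and their relatives}, arXiv:1602.05291 (2016).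

\end{thebibliography}
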